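
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The maximal $\infty$-eigenfunction need not be the limit of the $p$-eigenfunctions}


\begin{abstract}
The first eigenfunctions $u_p$ of the $p$-Laplacian on a bounded smooth domain converge, along sequences $p_j\to\infty$, to solutions of the $\infty$-eigenvalue problem, which may have several normalized solutions. Among them there is a largest one, $\widehat v$, and it was conjectured that $u_p\to\widehat v$ on every domain. We show that this fails in every dimension $n\ge2$: there are smooth domains on which no subsequence of $u_p$ converges to $\widehat v$, and $\|u_p-\widehat v\|_\infty$ can be kept asymptotically as close to $1$ as desired. The domains are a unit ball joined by a thin tube to a cylinder of radius $1$. The mechanism is that the first $p$-eigenvalue grows at least like $p^n$ for the ball and at most like $p^{n-1}$ for the cylinder, a difference that disappears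 in the limit problem. On balls, and so for $n=1$, the conjecture is true.
\end{abstract}

\section{The question and the answer}

\subsection*{The problem}

Let $\Omega\subset\mathbb R^n$ be a bounded domain (open and connected) with smooth boundary. For $1<p<\infty$ put $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$, and for a bounded open set $E$ let
\[
\lambda_p(E)=\min\Big\{\int_E|\nabla u|^p\Big/\int_E|u|^p:\ u\in W^{1,p}_0(E)\setminus\{0\}\Big\}.
\]
Let $u_p$ be the positive first eigenfunction of $\Omega$,
\begin{equation}\label{eq:p}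
-\Delta_pu_p=\lambda_p(\Omega)\,u_p^{p-1}\ \text{ in }\Omega,\qquad u_p=0\ \text{ on }\partial\Omega,\qquad \|u_p\|_{L^p(\Omega)}=1 .
\end{equation}
Write
\[
R=\max_{x\in\Omega}\operatorname{dist}(x,\partial\Omega),\qquad \Lambda=\lambda_{1,\infty}(\Omega)=\frac1R,\qquad M=\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)=R\}.
\]
Thus $R$ is the inradius and $M$ is the set of centers of largest inscribed balls. The $\infty$-eigenvalue problem is
\begin{equation}\label{eq:infty}
\min\{-\Delta_\infty v,\ |\nabla v|-\Lambda v\}=0\ \text{ in }\Omega,\qquad v=0\ \text{ on }\partial\Omega,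
\end{equation}
with $\Delta_\infty v=\langle D^2v\,\nabla v,\nabla v\rangle$. Throughout, a \emph{solution} is a nonnegative function in $C(\overline\Omega)$ that satisfies the equation in the viscosity sense (recalled in Section~\ref{sec:limit}) and vanishes on $\partial\Omega$; it is \emph{normalized} if its maximum is $1$. The following facts are known and are used without proof.

\begin{itemize}
\item[(F1)] $\lambda_p(\Omega)^{1/p}\to\Lambda$ as $p\to\infty$. Every sequence $p_j\to\infty$ has a subsequence along which $u_{p_j}$ converges uniformly on $\overline\Omega$ to a positive normalized solution $u_\infty$ of \eqref{eq:infty}. We call such a $u_\infty$ a \emph{limit}.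
\item[(F2)] There is a normalized solution $\widehat v$ of \eqref{eq:infty}, the \emph{maximal solution}, with $\widehat v\ge v$ for every normalized solution $v$.
\item[(F3)] $\widehat v$ is the uniform limit, as $\ell\nearrow1$, of normalized solutions $v_\ell$ of
\begin{equation}\label{eq:ell}
\min\{-\Delta_\infty v_\ell,\ |\nabla v_\ell|-\Lambda v_\ell^{\,\ell}\}=0\ \text{ in }\Omega,\qquad v_\ell=0\ \text{ on }\partial\Omega .
\end{equation}
\end{itemize}

The first $\infty$-eigenvalue is not simple in general: on some domains \eqref{eq:infty} has several normalized solutions. One may therefore ask which of them are \emph{variational}, that is, limits of the $u_p$. Da Silva, Rossi and Salort \cite{dSRS} conjectured that $\widehat v$ is the only one: for every domain, $u_p\to\widehat v$ uniformly on $\overline\Omega$ as $p\to\infty$.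

\subsection*{What to expect}

On the ball of radius $R$ about $0$ the conjecture is correct, since \eqref{eq:infty} then has only one normalized solution, the cone $1-|z|/R$ (Theorem~\ref{thm:two}(iii)). In general every normalized solution is at most $\Lambda\operatorname{dist}(\cdot,\partial\Omega)$ (Lemma~\ref{lem:dist}), so it can take the value $1$ only on $M$. The maximal solution takes it on all of $M$ (Theorem~\ref{thm:two}(ii)). Hence the conjecture forces
\begin{equation}\label{eq:necessary}
u_p\to1\quad\text{at every point of } M .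
\end{equation}
If $M$ is a single point, this is automatic, because a limit must attain its maximum $1$ somewhere in $M$. The question becomes serious when $M$ has several pieces.

Condition \eqref{eq:necessary} can fail because, for finite $p$, the Rayleigh quotient weighs the pieces of $M$ by their size. Heuristically, the function $w=\Lambda\operatorname{dist}(\cdot,\partial\Omega)$ has $|\nabla w|=\Lambda$, while, if the distance function decreases linearly away from $M$, $w^p$ is of order one only within distance about $1/p$ of $M$. A piece of $M$ of dimension $d$ thus contributes about $p^{-(n-d)}$ to $\int w^p$ and corresponds to an eigenvalue of size $\Lambda^pp^{\,n-d}$. An isolated point costs $p^n$ and a segment only $p^{n-1}$. Since $(p^n)^{1/p}$ and $(p^{n-1})^{1/p}$ both tend to $1$, problem \eqref{eq:infty} does not see the difference; the functions $u_p$ do.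

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is a constant $C_n<\infty$, and for every $\varepsilon\in(0,\frac18]$ a smooth bounded domain $\Omega=\Omega^\varepsilon\subset\mathbb R^n$ with $\lambda_{1,\infty}(\Omega)=1$ and $0\in\Omega$, such that
\[
\widehat v(0)=1,\qquad\text{but}\qquad u_\infty(0)\le C_n\varepsilon\ \text{ for every limit } u_\infty .
\]
Hence $\liminf_{p\to\infty}\|u_p-\widehat v\|_{L^\infty(\Omega)}\ge1-C_n\varepsilon$, and for $\varepsilon<1/C_n$ no subsequence of $u_p$ converges to $\widehat v$. The conjecture is false in every dimension $n\ge2$.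
\end{theorem}

\begin{theorem}\label{thm:two}
\begin{itemize}
\item[(i)] For every smooth bounded domain and every limit, $\|\widehat v-u_\infty\|_\infty<1$. For each $n\ge2$ the supremum of $\|\widehat v-u_\infty\|_\infty$ over all smooth bounded domains in $\mathbb R^n$ and all limits equals $1$.
\item[(ii)] For every smooth bounded domain, $\widehat v(z)\ge\max_{x^*\in M}(1-\Lambda|z-x^*|)_+$ in $\Omega$, and $\{\widehat v=1\}=M$. So \eqref{eq:necessary} is necessary for the conjecture to hold on $\Omega$; it fails for the domains of Theorem~\ref{thm:main} with $\varepsilon<1/C_n$.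
\item[(iii)] If $\Omega$ is a ball, in particular if $n=1$, then \eqref{eq:infty} has exactly one normalized solution, and $u_p\to\widehat v$ uniformly on $\overline\Omega$.
\end{itemize}
\end{theorem}

The domain of Theorem~\ref{thm:main} is a unit ball about $0$, joined by a tube of radius $\varepsilon$ to a cylinder of radius $1$ (Figure~\ref{fig:domain}). The next section does the computation without the tube. The remaining work for $u_p$ is to show that the thin tube changes little.

\emph{Notation.} $B_r(x)$ is an open ball, $B_r=B_r(0)$, and $\omega_m$ is the volume of the unit ball in $\mathbb R^m$. For $n\ge2$ we write points as $z=(x,y)\in\mathbb R\times\mathbb R^{n-1}$, and $\nu_x$, $\nu_y$ for the components of a vector $\nu$.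

\section{A disconnected model: ball and cylinder}\label{sec:model}

Let $n\ge2$ and consider the disjoint union of the unit ball $B_1$ and the cylinder
\[
Q=\{4<x<8,\ |y|<1\}.
\]
Both have inradius $1$. We compare their $p$-eigenvalues.

\emph{Upper bound for $Q$.} Let $w=\min\{1-|y|,\,x-4,\,8-x\}$ on $Q$. Then $|\nabla w|=1$ almost everywhere, so $\int_Q|\nabla w|^p=4\omega_{n-1}$. For $5<x<7$ we have $w=1-|y|$, which is at least $1-\frac1p$ when $|y|\le\frac1p$. Since $(1-\frac1p)^p$ is increasing in $p$, it is at least $\frac14$ for $p\ge2$, so $\int_Qw^p\ge2\cdot\frac14\,\omega_{n-1}p^{-(n-1)}$ and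
\begin{equation}\label{eq:cyl}
\lambda_p(Q)\le8\,p^{\,n-1}\qquad(p\ge2).
\end{equation}

\emph{Lower bound for $B_1$.} Here we need an inequality for all functions. It comes from integrating along rays: a function is controlled at $z$ by its gradient along each ray from $z$ to a point where the function vanishes, and averaging over many rays turns this into a bound by $\int|\nabla w|^p$.

\begin{lemma}[ray estimate]\label{lem:ray}
Let $E\subset\mathbb R^n$ be open and bounded, $p\ge2n$, $w\in C_c^\infty(E)$ extended by $0$, $z\in E$ and $\rho>0$. Let $\Theta\subset S^{n-1}$ be a measurable set such that for every $\nu\in\Theta$ there is $r\in(0,\rho]$ with $z+r\nu\notin E$. Then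
\begin{equation}\label{eq:ray}
|\Theta|\,|w(z)|^p\le A\,\rho^{\,p-n}\int_E|\nabla w|^p,\qquad A=e^{2(n-1)} .
\end{equation}
\end{lemma}

\begin{proof}
For $\nu\in\Theta$ we have $w(z)=-\int_0^r\partial_s\big(w(z+s\nu)\big)\,ds$ with some $r\le\rho$. Inserting $1=s^{-\frac{n-1}p}s^{\frac{n-1}p}$ and using H\"older's inequality,
\[
|w(z)|^p\le\Big(\int_0^\rho s^{-\frac{n-1}{p-1}}ds\Big)^{p-1}\int_0^\rho|\nabla w(z+s\nu)|^ps^{n-1}ds .
\]
The first factor equals $\rho^{p-n}\big(\frac{p-1}{p-n}\big)^{p-1}$, and
\[
\Big(\frac{p-1}{p-n}\Big)^{p-1}=\Big(1+\frac{n-1}{p-n}\Big)^{p-1}\le e^{(n-1)\frac{p-1}{p-n}}\le e^{2(n-1)},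
\]
because $p-1\le2(p-n)$. Integrate over $\nu\in\Theta$; by polar coordinates the right side becomes at most $A\rho^{p-n}\int_E|\nabla w|^p$.
\end{proof}

For the ball, let $p\ge2n$ and $w\in C_c^\infty(B_1)$, and write $z\in B_1$ as $z=se$ with $0\le s<1$ and $|e|=1$. A ray from $z$ in a direction $\nu$ with $c=\nu\cdot e\ge\frac12$ points outward and reaches $\partial B_1$ at distance
\begin{equation}\label{eq:exit}
r=-sc+\sqrt{1-s^2+s^2c^2}\ \le\ 1-sc\ \le\ 1-\frac s2 .
\end{equation}
These directions form a set whose measure depends only on $n$, so \eqref{eq:ray} with $\rho=1-\frac s2$ gives, with $C=C(n)$,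
\[
|w(z)|^p\le C\Big(1-\frac{|z|}2\Big)^{p-n}\int_{B_1}|\nabla w|^p\le C\,e^{-p|z|/4}\int_{B_1}|\nabla w|^p ,
\]
since $p-n\ge\frac p2$. Integrating over $z$, and using
\begin{equation}\label{eq:gauss}
\int_{\mathbb R^n}e^{-p|z|/4}\,dz=\Big(\frac4p\Big)^n\int_{\mathbb R^n}e^{-|z|}\,dz ,
\end{equation}
we obtain by density $\lambda_p(B_1)\ge c\,p^n$ for $p\ge2n$, with $c=c(n)>0$.

Now let $u$ be a minimizer of the Rayleigh quotient on the open set $B_1\cup Q$. Since
\[
\int|\nabla u|^p\ge\lambda_p(B_1)\int_{B_1}|u|^p+\lambda_p(Q)\int_Q|u|^p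
\]
and $\lambda_p(B_1)>\lambda_p(Q)\ge\lambda_p(B_1\cup Q)$ for large $p$, we must have $u=0$ on $B_1$. Thus for large $p$ the eigenfunctions vanish in the ball, and so does any uniform limit of them. On the other hand, the function that equals $1-|z|$ on $B_1$ and $0$ on $Q$ is a normalized solution of \eqref{eq:infty} on $B_1\cup Q$, by Theorem~\ref{thm:two}(iii), and it has the value $1$ at the center of the ball.

The set $B_1\cup Q$ is not connected. Once the pieces are joined, $u_p$ is positive in the ball, and we must bound what leaks in through the tube. Two observations make this possible. In the tube a limit is at most $\varepsilon$, since it is below the distance function. And in the ball with a piece of tube attached the equation for $u_p$ has parameter $\lambda_p(\Omega)\lesssim p^{n-1}$, far below the first eigenvalue of that piece; below the first eigenvalue, boundary values control interior values. The point is to make this control uniform in $p$. This is done in Sections~\ref{sec:tools} and~\ref{sec:stub}, after we have treated the limit problem.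

\section{The limit problem: bounds by distance and by cones}\label{sec:limit}

Let $0<\ell\le1$. A function $v\ge0$, continuous in an open set, is a viscosity \emph{subsolution} of $\min\{-\Delta_\infty v,|\nabla v|-\Lambda v^\ell\}=0$ if, whenever $\varphi$ is smooth near $z_0$ and $v-\varphi$ has a local maximum at $z_0$,
\[
-\Delta_\infty\varphi(z_0)\le0\quad\text{or}\quad|\nabla\varphi(z_0)|\le\Lambda v(z_0)^\ell .
\]
It is a \emph{supersolution} if, whenever $\varphi$ is smooth near $z_0$ and $v-\varphi$ has a local minimum at $z_0$,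
\[
-\Delta_\infty\varphi(z_0)\ge0\quad\text{and}\quad|\nabla\varphi(z_0)|\ge\Lambda v(z_0)^\ell ,
\]
and a solution if it is both. We say that $-\Delta_\infty v\ge0$ in the viscosity sense if the first of the last two inequalities holds for all such $\varphi$ and $z_0$; every supersolution has this property. We test with radial functions: if $\varphi(z)=f(|z-b|)$, then for $z\ne b$
\begin{equation}\label{eq:radial}
|\nabla\varphi|=|f'|,\qquad\Delta_\infty\varphi=f''f'^2 .
\end{equation}

\begin{lemma}[upper bound by distance]\label{lem:dist}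
If $v$ is a normalized solution of \eqref{eq:infty}, then $v\le\Lambda\operatorname{dist}(\cdot,\partial\Omega)$. In particular $\{v=1\}\subset M$.
\end{lemma}

\begin{proof}
Let $b\in\partial\Omega$, $\tau>0$ and $f(r)=(1+\tau)\Lambda r-\kappa r^2$, with $\kappa>0$ so small that $f'>\Lambda$ on $[0,\operatorname{diam}\Omega]$. On $\partial\Omega$ we have $v=0\le f(|z-b|)$. If $v-f(|\cdot-b|)$ had a positive maximum, it would be attained at some $z_0\in\Omega$, so $z_0\ne b$. At $z_0$, by \eqref{eq:radial}, the function $\varphi=f(|\cdot-b|)$ satisfies $-\Delta_\infty\varphi=2\kappa f'^2>0$ and $|\nabla\varphi|=f'>\Lambda\ge\Lambda v(z_0)$, against the subsolution property. So $v\le f(|\cdot-b|)$. Let $\kappa\to0$, then $\tau\to0$, and minimize over $b\in\partial\Omega$.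
\end{proof}

\begin{lemma}[lower bound by cones]\label{lem:cone}
Let $0\le a<b$ and $\alpha\ge0$. Let $v$ be continuous on $\{a\le|z-z_1|\le b\}$ and satisfy $-\Delta_\infty v\ge0$ in the viscosity sense in $\{a<|z-z_1|<b\}$. If $v\ge\alpha$ where $|z-z_1|=a$ and $v\ge0$ where $|z-z_1|=b$, then
\[
v(z)\ge\alpha\,\frac{b-|z-z_1|}{b-a}\qquad\text{for }a\le|z-z_1|\le b .
\]
\end{lemma}

\begin{proof}
We first prove the claim for $\alpha>0$. For $k>0$ let $f_k(r)=\alpha\,(e^{-kr}-e^{-kb})/(e^{-ka}-e^{-kb})$, so that $f_k''f_k'^2>0$, $f_k(a)=\alpha$ and $f_k(b)=0$. A negative minimum of $v-f_k(|\cdot-z_1|)$ would be attained in $\{a<|z-z_1|<b\}$. This is impossible, since $\Delta_\infty f_k(|z-z_1|)>0$ there by \eqref{eq:radial}. So $v\ge f_k(|\cdot-z_1|)$, and $k\to0$ gives the claim. If $\alpha=0$, apply the same argument to $v-\delta f_k(|\cdot-z_1|)$, where $f_k$ is now formed with $\alpha=1$ and $\delta>0$: where $|z-z_1|=a$ this function is at least $-\delta$, so a minimum below $-\delta$ would be attained in $\{a<|z-z_1|<b\}$, which is impossible as before. Hence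 $v\ge\delta f_k(|\cdot-z_1|)-\delta\ge-\delta$, and $\delta\to0$ gives $v\ge0$.
\end{proof}

\begin{lemma}[positivity]\label{lem:pos}
Let $v\ge0$, $v\not\equiv0$, be continuous in a connected open set $E$, with $-\Delta_\infty v\ge0$ there in the viscosity sense. Then $v>0$ in $E$.
\end{lemma}

\begin{proof}
If $v(z_1)>0$ and $\overline{B_b(z_1)}\subset E$, then $v\ge\alpha$ on $\overline{B_a(z_1)}$ for some $\alpha>0$ and $0<a<b$, and Lemma~\ref{lem:cone} gives $v>0$ in $B_b(z_1)$. Hence $\{v>0\}$ is open. It is relatively closed: if $z_j\to z\in E$ with $v(z_j)>0$, then for large $j$ a ball of fixed radius about $z_j$, with closure in $E$, contains $z$.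
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}(iii)]
We may take $\Omega=B_R$. Let $v$ be a normalized solution. By Lemma~\ref{lem:dist}, $v\le1-|z|/R$, so the value $1$ can be attained only at $0$, and $v(0)=1$. Lemma~\ref{lem:cone} with $z_1=0$, $a=0$, $b=R$, $\alpha=1$ gives $v\ge1-|z|/R$. So $1-|z|/R$ is the only normalized solution, and $\widehat v$ and every limit equal it. Since every sequence $p_j\to\infty$ has a subsequence along which $u_{p_j}$ converges uniformly to this function, the whole family converges to it. For $n=1$ every bounded domain is an interval, which is a ball.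
\end{proof}

\subsection*{The maximal solution equals $1$ on $M$}

On a general domain maximality alone does not say where $\widehat v=1$. We use the approximations $v_\ell$ of (F3). We would like to compare $v_\ell$ from below with the cone $w=1-\Lambda|z-x^*|$, $x^*\in M$, which satisfies $\Delta_\infty w=0$ away from $x^*$ and has slope $\Lambda$. There are two difficulties. First, the condition $|\nabla v|\ge\Lambda v^\ell$ gets weaker as $v$ gets smaller, which is the wrong direction for a comparison argument. The substitution $\zeta=v^{1-\ell}$ repairs this: it turns the condition into $|\nabla\zeta|\ge(1-\ell)\Lambda$, in which $\zeta$ itself does not appear. Secondly, the cone is not smooth at its tip. Multiplying $w^{1-\ell}$ by a number $\theta<1$ makes its slope near the tip \emph{strictly} less than $(1-\ell)\Lambda$, so the tip can be rounded off, and the gradient condition excludes contact there. Away from the tip contact is excluded by the other condition, because lowering $w^{1-\ell}$ by a constant before undoing the substitution makes $\Delta_\infty$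 strictly positive.

\begin{proposition}\label{prop:vhat}
Let $0<\ell<1$, let $v_\ell$ be a normalized solution of \eqref{eq:ell}, and let $x^*\in M$. Then $v_\ell(z)\ge1-\Lambda|z-x^*|$ for $z\in B_R(x^*)$.
\end{proposition}

\begin{proof}
Write $v=v_\ell$, $B=B_R(x^*)\subset\Omega$, $w=1-\Lambda|z-x^*|$ and $k=\frac1{1-\ell}>1$. By Lemma~\ref{lem:pos}, $v>0$ in $\Omega$. Put $\zeta=v^{1-\ell}$, so $v=\zeta^k$.

\emph{The comparison function.} Let $0<\theta<1$, and let $\delta\in(0,R)$ be so small that $\theta(1-\Lambda\delta)^{-\ell}<1$. Let $j$ be a mollification of $r\mapsto\max\{r,\frac\delta2\}$ at scale less than $\frac\delta4$ with an even kernel. It is smooth, constant near $0$, $j(r)=r$ for $r\ge\delta$, and $0\le j'\le1$. Put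
\[
\sigma(z)=\theta\,\big(1-\Lambda j(|z-x^*|)\big)^{1-\ell}.
\]
Then $\sigma$ is smooth and positive in $B$, continuous on $\overline B$, and $\sigma=0$ on $\partial B$. Moreover:
\begin{itemize}
\item[(a)] for $|z-x^*|\le\delta$ we have $j\le\delta$, so $|\nabla\sigma|=\theta(1-\ell)\Lambda\,j'\,(1-\Lambda j)^{-\ell}\le\theta(1-\ell)\Lambda(1-\Lambda\delta)^{-\ell}<(1-\ell)\Lambda$;
\item[(b)] for $\delta<|z-x^*|<R$ we have $\sigma^k=\theta^kw$, hence $\Delta_\infty(\sigma^k)=0$ by \eqref{eq:radial}, and $\nabla\sigma\ne0$.
\end{itemize}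

\emph{Powers.} For smooth $\psi>0$ the chain rule gives
\begin{equation}\label{eq:power}
\Delta_\infty(\psi^k)=k^3\psi^{3(k-1)}\Big[\Delta_\infty\psi+(k-1)\frac{|\nabla\psi|^4}\psi\Big],
\end{equation}
so in the region of (b), $\Delta_\infty\sigma=-(k-1)|\nabla\sigma|^4/\sigma$.

\emph{Comparison.} Suppose $\min_{\overline B}(\zeta-\sigma)=-m<0$, attained at $z_0$. Since $\sigma=0\le\zeta$ on $\partial B$, $z_0\in B$. Put $\psi=\sigma-m$. Then $\psi\le\zeta$ in $B$ and $\psi(z_0)=\zeta(z_0)>0$. So $\varphi=\psi^k$ is smooth and positive near $z_0$, and $v-\varphi$ has a local minimum, equal to $0$, at $z_0$. By the supersolution property, at $z_0$,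
\[
k\,\psi^{k-1}|\nabla\psi|=|\nabla\varphi|\ge\Lambda v^\ell=\Lambda\psi^{k\ell}=\Lambda\psi^{k-1},
\]
where $k\ell=k-1$ was used. Hence $|\nabla\sigma(z_0)|\ge(1-\ell)\Lambda$, and by (a) $|z_0-x^*|>\delta$. The supersolution property also gives $\Delta_\infty\varphi(z_0)\le0$. But by (b) the bracket in \eqref{eq:power} for $\psi=\sigma-m$ at $z_0$ equals
\[
(k-1)|\nabla\sigma|^4\Big[\frac1{\sigma-m}-\frac1\sigma\Big]>0 ,
\]
a contradiction. So $\zeta\ge\sigma$ on $B$. In particular $\zeta\ge\theta w^{1-\ell}$ for $\delta\le|z-x^*|<R$. Letting $\delta\to0$ and using continuity at $x^*$, we get $\zeta\ge\theta w^{1-\ell}$ on $B$. Let $\theta\to1$ and take $k$-th powers.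
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}(ii)]
Let $\ell\nearrow1$ in Proposition~\ref{prop:vhat}: by (F3), $\widehat v\ge1-\Lambda|z-x^*|$ on $B_R(x^*)$ for every $x^*\in M$, and outside this ball $(1-\Lambda|z-x^*|)_+=0\le\widehat v$. At $z=x^*$ we get $\widehat v(x^*)=1$. By Lemma~\ref{lem:dist}, $\widehat v<1$ off $M$. If $u_p\to\widehat v$ uniformly, then $u_p\to1$ on $M$. The last statement of (ii) follows from the bound $u_\infty(0)\le C_n\varepsilon<1$ of Theorem~\ref{thm:main}, since $0\in M$ for its domains by (P1) in Section~\ref{sec:domain}. The proof of Theorem~\ref{thm:main} uses only the other statements of (ii).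
\end{proof}

\begin{remark}
Proposition~\ref{prop:vhat} uses $\ell<1$ through the substitution $v^{1-\ell}$, and this is essential: for $\ell=1$ the statement is false by Theorem~\ref{thm:main} with $\varepsilon<1/C_n$, whose limits $u_\infty$ are normalized solutions of \eqref{eq:infty} with $u_\infty(0)<1$ although $0\in M$.
\end{remark}

\section{Two tools for finite $p$}\label{sec:tools}

To compare $u_p$ with a second function in the ball and then let $p\to\infty$, we need a Harnack inequality whose constant does not depend on $p$, and a comparison principle for solutions with different parameters.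

\begin{lemma}[Harnack inequality, uniform in $p$]\label{lem:harnack}
There is $H=H(n)$ with the following property. Let $p\ge2n$, let $E$ be open and bounded, and let $0\le V\in W^{1,p}(E)\cap C(E)$ satisfy $\int_E|\nabla V|^{p-2}\nabla V\cdot\nabla\varphi\ge0$ for all $0\le\varphi\in W^{1,p}_0(E)$. If $B_{2r}(\xi)\subset E$, then $V(z_1)\le H\,V(z_2)$ for all $z_1,z_2\in B_r(\xi)$.
\end{lemma}

\begin{proof}
Let $\tau>0$, $V_\tau=V+\tau$ and $\eta(z)=\min\{1,(2-|z-\xi|/r)_+\}$, so that $\eta=1$ on $B_r(\xi)$ and $|\nabla\eta|\le1/r$. Test with $\varphi=\eta^pV_\tau^{1-p}$. This is admissible because $V_\tau\ge\tau$, $\nabla V\in L^p$, and $\eta$ is Lipschitz and vanishes outside $B_{2r}(\xi)$. We get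
\[
(p-1)\int\eta^p|\nabla\log V_\tau|^p\le p\int\eta^{p-1}|\nabla\eta|\,|\nabla\log V_\tau|^{p-1}\le p\Big(\int\eta^p|\nabla\log V_\tau|^p\Big)^{\frac{p-1}p}\|\nabla\eta\|_p .
\]
Since $\frac p{p-1}\le2$, it follows that $\|\nabla\log V_\tau\|_{L^p(B_r(\xi))}\le2r^{-1}|B_{2r}|^{1/p}$. By H\"older's inequality,
\[
\|\nabla\log V_\tau\|_{L^{2n}(B_r(\xi))}\le2r^{-1}|B_{2r}|^{\frac1p}|B_r|^{\frac1{2n}-\frac1p}=2\cdot2^{n/p}\,r^{-1}|B_r|^{\frac1{2n}}\le4\,\omega_n^{1/(2n)}r^{-1/2}.
\]
Morrey's inequality with exponent $2n$ bounds the oscillation of $\log V_\tau$ on $B_r(\xi)$ by a constant $C(n)$ times $r^{1/2}\|\nabla\log V_\tau\|_{L^{2n}(B_r(\xi))}$. So this oscillation is at most a number $\log H$ depending only on $n$. Let $\tau\to0$.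
\end{proof}

The comparison principle rests on Picone's inequality \cite{AH}: for $f\ge0$ and $g>0$, at points where both are differentiable,
\begin{equation}\label{eq:picone}
|\nabla f|^p\ \ge\ |\nabla g|^{p-2}\nabla g\cdot\nabla\Big(\frac{f^p}{g^{p-1}}\Big).
\end{equation}
Indeed the right side is $p\,(f/g)^{p-1}|\nabla g|^{p-2}\nabla g\cdot\nabla f-(p-1)(f/g)^p|\nabla g|^p$. With $\alpha=(f/g)|\nabla g|$ and $\beta=|\nabla f|$ it is at most $p\,\alpha^{p-1}\beta-(p-1)\alpha^p$, which is at most $\beta^p$ by Young's inequality. This computation only uses the chain rule, so \eqref{eq:picone} also holds almost everywhere for weak gradients, as long as $f$ and $g$ are Sobolev functions with values in a compact subset of $(0,\infty)$.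

\begin{lemma}[comparison]\label{lem:comp}
Let $D$ be bounded and open, $1<p<\infty$, and $u,v\in W^{1,p}(D)\cap C(\overline D)$ with $u\ge0$ and $\min_{\overline D}v>0$. Suppose that $-\Delta_pu=\lambda u^{p-1}$ and $-\Delta_pv=\mu v^{p-1}$ weakly in $D$ with $\mu>\lambda$, and that $u\le v$ on $\partial D$. Then $u\le v$ in $D$.
\end{lemma}

\begin{proof}
Let $\tilde u=\max\{u,v\}$. This function lies in $W^{1,p}(D)\cap C(\overline D)$, and $\tilde u\ge\min_{\overline D}v>0$. Put
\[
\psi_1=\frac{\tilde u^p-v^p}{\tilde u^{p-1}},\qquad\psi_2=\frac{\tilde u^p-v^p}{v^{p-1}} .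
\]
Both are nonnegative and belong to $W^{1,p}(D)\cap C(\overline D)$, because $\tilde u$ and $v$ take values in a compact subset of $(0,\infty)$. They vanish on $\partial D$; hence $(\psi_i-\delta)_+$ has compact support in $D$ for each $\delta>0$, and $\delta\to0$ shows $\psi_i\in W_0^{1,p}(D)$. They vanish on $\{u\le v\}$, so their gradients do so almost everywhere there. On $\{u>v\}$ we have $\psi_1=u-v^pu^{1-p}$ and $\psi_2=u^pv^{1-p}-v$, and two applications of \eqref{eq:picone}, with $(f,g)=(v,\tilde u)$ and $(f,g)=(\tilde u,v)$, give almost everywhere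
\[
|\nabla u|^{p-2}\nabla u\cdot\nabla\psi_1\ \ge\ |\nabla u|^p-|\nabla v|^p\ \ge\ |\nabla v|^{p-2}\nabla v\cdot\nabla\psi_2 .
\]
Integrating and using the two equations, we find $\lambda\int(u^p-v^p)_+\ge\mu\int(u^p-v^p)_+$. Since $\mu>\lambda$, the integral is $0$, and $u\le v$ by continuity.
\end{proof}

\section{A supersolution on a ball with a stub of tube}\label{sec:stub}

From now on $n\ge2$. To bound $u_p$ in the ball by its values in the tube, Lemma~\ref{lem:comp} calls for a positive function $v$ with a parameter $\mu>\lambda_p(\Omega)$. Natural candidates are first eigenfunctions of a set slightly larger than the ball with its piece of tube. This set must not depend on $\varepsilon$, so that the constants do not, and its eigenvalue must still be of order $p^n$. We take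
\[
T=\{0\le x<2,\ |y|<\tfrac14\},\qquad G=B_1\cup T .
\]
The face $\{x=0\}$ of $T$ lies in $B_1$, so $G$ is open. Both pieces are convex and contain $0$, so $G$ is star-shaped about $0$.

\begin{lemma}\label{lem:G}
There is $c_0=c_0(n)>0$ with $\lambda_p(G)\ge c_0p^n$ for all $p\ge2n$.
\end{lemma}

\begin{proof}
Let $w\in C_c^\infty(G)$, extended by $0$. We extend the ball computation of Section~\ref{sec:model}. Near $0$ the only new feature is that some rays escape through the stub; they must be discarded. Away from $0$ the point is that $\overline G$ contains no unit ball other than $B_1$.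

\emph{(a) $|z|\le\frac18$.} Write $z=se$ with $|e|=1$, and let
\[
\Theta=\{\nu\in S^{n-1}:\ \nu\cdot e\ge\tfrac12,\ \nu_x\le\tfrac{\sqrt3}2\}.
\]
Then $|\Theta|\ge c_1:=|\{\nu_x\ge\frac12\}|-|\{\nu_x>\frac{\sqrt3}2\}|>0$. For $\nu\in\Theta$ let $q=z+r\nu$ be the point where the ray leaves $B_1$. By \eqref{eq:exit}, $r\le1-\frac s2$, and $1=|q|\le s+r$ gives $r\ge1-s$. Hence
\[
|q-\nu|=|z-(1-r)\nu|\le s+(1-r)\le2s\le\tfrac14 .
\]
If $q$ were in $T$, then $|q_y|<\frac14$ and $q_x=\sqrt{1-|q_y|^2}>\frac12$, so $|\nu_y|<\frac12$ and $\nu_x>0$. This means $\nu_x>\frac{\sqrt3}2$, which is excluded. So $q\notin G$, and Lemma~\ref{lem:ray} with $\rho=1-\frac s2$ gives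
\[
|w(z)|^p\le\frac A{c_1}\,e^{-(p-n)|z|/2}\int|\nabla w|^p .
\]

\emph{(b) $z\in Z:=\overline G\setminus B_{1/8}$.} Let $N=\mathbb R^n\setminus\overline G$. We first claim that $\operatorname{dist}(z,N)<1$ for every $z=(x,y)\in\overline G\setminus\{0\}$. Otherwise $B_1(z)\subset\overline G$. Choose a unit vector $e'\in\mathbb R^{n-1}$ with $y=|y|e'$. The points $(x,y+te')$, $0\le t<1$, lie in $\overline G$, so
\[
|y|+1\le\max\big\{\sqrt{(1-x^2)_+},\ \tfrac14\big\},
\]
which forces $x=0$ and $y=0$.

We need a set of exit directions of measure bounded below, so we make this uniform. For $z\in Z$ pick $q_z\in N$ and $\kappa_z>0$ with $B_{\kappa_z}(q_z)\subset N$ and $|z-q_z|+2\kappa_z<1$. Finitely many balls $B_{\kappa_{z_i}}(z_i)$ cover the compact set $Z$. Let $\kappa$ be the smallest of the $\kappa_{z_i}$, and let $\rho_0<1$ be the largest of the numbers $|z_i-q_{z_i}|+2\kappa_{z_i}$. If $z\in Z\cap B_{\kappa_{z_i}}(z_i)$ and $q=q_{z_i}$, then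
\[
B_\kappa(q)\subset N,\qquad|z-q|+\kappa\le\rho_0<1 .
\]
Since $z\notin N$, we have $\kappa\le|z-q|<1$. So the directions from $z$ that meet $B_\kappa(q)$ form an open cap of half-angle $\arcsin(\kappa/|z-q|)\ge\kappa$. They contain a cap of half-angle $\kappa$, whose measure we call $c_2>0$, and each of these rays meets $B_\kappa(q)$ at a distance at most $\rho_0$. By Lemma~\ref{lem:ray},
\[
|w(z)|^p\le\frac A{c_2}\,\rho_0^{\,p-n}\int|\nabla w|^p\qquad(z\in Z\cap G).
\]

Now integrate (a) and (b) over $z$. With $p-n\ge\frac p2$ and \eqref{eq:gauss},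
\[
\int|w|^p\le C\Big(\int_{\mathbb R^n}e^{-p|z|/4}dz+\rho_0^{\,p/2}\Big)\int|\nabla w|^p\le C'p^{-n}\int|\nabla w|^p ,
\]
with $C,C'$ depending only on $n$. By density this holds for all $w\in W_0^{1,p}(G)$.
\end{proof}

\subsection*{The functions $V_p$}

Let $p\ge2n$ and let $W_p\ge0$ be a minimizer for $\lambda_p(G)$; it exists by the compact embedding of $W_0^{1,p}(G)$ in $L^p(G)$, and passing to $|W_p|$ does not change the quotient. It is continuous since $p>n$, and it solves $-\Delta_pW_p=\lambda_p(G)W_p^{p-1}$ weakly. By Lemma~\ref{lem:harnack} its zero set is open; since $G$ is connected and $W_p\not\equiv0$, we have $W_p>0$ in $G$. But $W_p=0$ on $\partial G$, while Lemma~\ref{lem:comp} requires positivity up to the boundary of the comparison region. We therefore dilate a little: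
\[
G_p=\big(1+\tfrac1p\big)G\supset G,\qquad V_p(z)=W_p\Big(\frac z{1+1/p}\Big)\quad(z\in G_p).
\]
Then $V_p>0$ in $G_p$, and
\begin{equation}\label{eq:mu}
-\Delta_pV_p=\mu_pV_p^{p-1}\ \text{ in }G_p,\qquad\mu_p=\big(1+\tfrac1p\big)^{-p}\lambda_p(G)\ge e^{-1}c_0\,p^n .
\end{equation}
The size of the dilation matters: a fixed factor $t>1$ in place of $1+\frac1p$ would multiply the eigenvalue by $t^{-p}$, and the bound \eqref{eq:mu} would be lost.

Finally, $V_p(0)$ is controlled by the values of $V_p$ in the stub. There is $C_n$ depending only on $n$ such that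
\begin{equation}\label{eq:chain}
V_p(0)\le C_nV_p(z)\qquad\text{for } z=(\tfrac32,y),\ |y|\le\tfrac18,\ p\ge2n .
\end{equation}
Indeed, let $\xi$ lie on the segment $[0,z]$, so $0\le\xi_x\le\frac32$ and $|\xi_y|\le\frac18$. A point $(x',y')\in B_{1/8}(\xi)$ has $|y'|<\frac14$ and $-\frac18<x'<2$. If $x'\ge0$ it lies in $T$, and if $x'<0$ it lies in $B_1$. So $B_{1/8}(\xi)\subset G\subset G_p$, and Lemma~\ref{lem:harnack} applies to $V_p$ on $B_{1/16}(\xi)$. Since $|z|\le\sqrt{\frac94+\frac1{64}}<1.51<\frac{25}{16}$, we can go from $0$ to $z$ along the segment in $25$ steps of length less than $\frac1{16}$. This gives \eqref{eq:chain} with $C_n=H^{25}$, which is the constant of Theorem~\ref{thm:main}.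

\section{The domain, and the proof of Theorem~\ref{thm:main}}\label{sec:domain}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!20] (-1,0) arc[start angle=180,end angle=7.2,radius=1] -- (1.5,0.125) -- (1.5,-0.125) -- (0.992,-0.125) arc[start angle=-7.2,end angle=-180,radius=1];
\draw[thick] (-1,0) arc[start angle=180,end angle=7.2,radius=1] -- (2,0.125) .. controls (2.9,0.125) and (3.1,1) .. (4,1) -- (8,1) .. controls (8.6,1) and (9,0.6) .. (9,0);
\draw[thick] (-1,0) arc[start angle=-180,end angle=-7.2,radius=1] -- (2,-0.125) .. controls (2.9,-0.125) and (3.1,-1) .. (4,-1) -- (8,-1) .. controls (8.6,-1) and (9,-0.6) .. (9,0);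
\draw[dashed] (0.968,0.25) -- (2,0.25) -- (2,-0.25) -- (0.968,-0.25);
\draw[very thick] (1.5,-0.125) -- (1.5,0.125);
\fill (0,0) circle (1.2pt);
\node[below] at (0,0) {$0$};
\node at (-0.35,0.45) {$D$};
\node[below] at (1.5,-0.27) {$S$};
\node[above] at (1.6,0.27) {$G$};
\draw[dotted,thick] (4,-1) -- (4,1);
\draw[dotted,thick] (8,-1) -- (8,1);
\draw[very thick] (5,0) -- (7,0);
\node[below] at (6,0) {part of $M$};
\node at (4.5,0.6) {$Q$};
\end{tikzpicture}
\caption{The domain $\Omega$ (solid outline), rotationally symmetric about the $x$-axis. A unit ball about $0$ is joined by a tube of radius $\varepsilon$ to the cylinder $Q$ of radius $1$ between the dotted lines. The inradius is $1$; among the centers of inscribed unit balls are the isolated point $0$ and the thick segment. The shaded region $D$ is the part of $\Omega$ to the left of the cross-section $S$ of the tube. The dashed line is the outline of the stub of $G$, which has radius $\frac14$ for every $\varepsilon$.}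
\label{fig:domain}
\end{figure}

\subsection*{Construction}

Fix $\varepsilon\in(0,\frac18]$. Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing with $\chi(s)\ge s_+$, $\chi(s)=s$ for $s\ge\varepsilon^2$ and $\chi(s)=0$ for $s\le-\varepsilon^2$; a mollification of the convex function $s_+$ at scale $\varepsilon^2$ with an even kernel has these properties. Choose $g\in C^\infty(\mathbb R)$ with
\begin{itemize}
\item $g(x)=1-x^2$ for $x\le\frac12$;
\item $g(x)=\varepsilon^2+\chi(1-x^2-\varepsilon^2)$ for $\frac12\le x\le2$; here $g(x)=1-x^2$ as long as $1-x^2\ge2\varepsilon^2$, so the two formulas agree near $x=\frac12$, and $g=\varepsilon^2$ on $[1,2]$;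
\item $g$ is nondecreasing on $[2,4]$ and $g=1$ on $[4,8]$;
\item $0<g\le1$ on $[8,9)$, $g(9)=0>g'(9)$, and $g<0$ on $(9,\infty)$.
\end{itemize}
Set $\Omega=\{(x,y):|y|^2<g(x)\}$. Since $g>0$ exactly on $(-1,9)$, $\Omega$ is bounded, and it is connected because every nonempty slice is a ball centered on the axis. On the set $\{|y|^2=g(x)\}$ the gradient $(-g'(x),2y)$ of $|y|^2-g(x)$ does not vanish: if $y=0$, then $g(x)=0$, so $x=-1$ or $x=9$, and $g'(x)\ne0$. So $\partial\Omega=\{|y|^2=g(x)\}$, and $\partial\Omega$ is smooth.

\subsection*{Properties}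

(P1) \emph{Inradius.} We have $g\le1$ everywhere. If $-1\le x\le2$, then $1-x^2\le g(x)$, and $g(x)\le\max\{1-x^2,2\varepsilon^2\}$, because $\chi(s)\le\varepsilon^2$ for $s\le\varepsilon^2$. Since $2\varepsilon^2\le\frac1{16}$,
\begin{equation}\label{eq:g}
1-x^2\le g(x)\le\max\{1-x^2,\tfrac1{16}\}\qquad(-1\le x\le2).
\end{equation}
The left inequality gives $B_1\subset\Omega$. If $B_\rho(x_0,y_0)\subset\Omega$, then the slice $x=x_0$ gives
\begin{equation}\label{eq:slice}
|y_0|+\rho\le\sqrt{g(x_0)}\le1 .
\end{equation}
Hence $R=\Lambda=1$ and $0\in M$.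

(P2) \emph{Eigenvalue.} $\Omega$ contains the cylinder $Q$ of Section~\ref{sec:model}, so \eqref{eq:cyl} gives $\lambda_p(\Omega)\le\lambda_p(Q)\le8p^{n-1}$ for $p\ge2$.

(P3) \emph{The ball part.} Let $D=\Omega\cap\{x<\frac32\}$ and $S=\{\frac32\}\times\{|y|\le\varepsilon\}$. By \eqref{eq:g}, and since $g=1-x^2$ for $x<0$,
\[
\overline D\subset\overline{B_1}\cup\{0\le x\le\tfrac32,\ |y|\le\tfrac14\}\subset\big(1+\tfrac1p\big)G=G_p .
\]
Since $g(\frac32)=\varepsilon^2$, we have $\partial D\subset\partial\Omega\cup S$.

\subsection*{Every limit is small at $0$}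

By \eqref{eq:mu} and (P2) there is $p_0\ge2n$ with $\mu_p>\lambda_p(\Omega)$ for $p\ge p_0$. This is where the different powers $p^n$ and $p^{n-1}$ are used. Let $p\ge p_0$ and
\[
K=\frac{\max_Su_p}{\min_SV_p}>0 .
\]
Here $u_p\in C(\overline\Omega)$ because $p>n$. The function $KV_p$ is continuous and positive on $\overline D\subset G_p$ and solves $-\Delta_p(KV_p)=\mu_p(KV_p)^{p-1}$ in $D$, while $-\Delta_pu_p=\lambda_p(\Omega)u_p^{p-1}$. On $\partial D\cap\partial\Omega$ we have $u_p=0\le KV_p$, and on $S$ we have $u_p\le KV_p$ by the choice of $K$. Lemma~\ref{lem:comp} gives $u_p\le KV_p$ in $D$. Since $\varepsilon\le\frac18$, \eqref{eq:chain} applies on $S$, and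
\[
u_p(0)\le\frac{V_p(0)}{\min_SV_p}\,\max_Su_p\le C_n\max_Su_p\qquad(p\ge p_0).
\]
If $u_{p_j}\to u_\infty$ uniformly, then $u_\infty(0)\le C_n\max_Su_\infty$. By Lemma~\ref{lem:dist} with $\Lambda=1$, $u_\infty\le\operatorname{dist}(\cdot,\partial\Omega)\le\varepsilon$ on $S$. Hence $u_\infty(0)\le C_n\varepsilon$.

\subsection*{Conclusion}

Since $0\in M$, Theorem~\ref{thm:two}(ii) gives $\widehat v(0)=1$. Take a sequence $p_j\to\infty$ along which $\|u_{p_j}-\widehat v\|_\infty$ tends to its lower limit. By (F1) a subsequence converges uniformly to a limit $u_\infty$, and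
\[
\liminf_{p\to\infty}\|u_p-\widehat v\|_\infty=\|u_\infty-\widehat v\|_\infty\ge\widehat v(0)-u_\infty(0)\ge1-C_n\varepsilon .
\]
For $\varepsilon<1/C_n$ this is positive, so no subsequence of $u_p$ converges uniformly to $\widehat v$; in fact none converges to it at the point $0$. This proves Theorem~\ref{thm:main}. \qed

\section{Sharpness, and the order of two limits}

\begin{proof}[Proof of Theorem~\ref{thm:two}(i)]
In $\Omega$ we have $0<u_\infty\le\widehat v\le1$, and both functions vanish on $\partial\Omega$. So the continuous function $\widehat v-u_\infty$ is nonnegative and less than $1$ at every point of the compact set $\overline\Omega$, and its maximum is less than $1$. By Theorem~\ref{thm:main} with $\varepsilon\to0$, no number smaller than $1$ bounds $\|\widehat v-u_\infty\|_\infty$ over all domains when $n\ge2$.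
\end{proof}

For the domain $\Omega$ of Section~\ref{sec:domain}, the value $1$ at the center of the ball also comes from variational solutions, but on nearby domains: shrink the cylinder slightly, so that the ball becomes the only largest inscribed ball, let $p\to\infty$, and only then undo the shrinking. In the other order the value at $0$ is at most $C_n\varepsilon$. This also gives $\widehat v(0)=1$ from maximality (F2) without using the approximations $v_\ell$.

\begin{proposition}\label{prop:order}
Let $\Omega$ be the domain of Section~\ref{sec:domain}. There are smooth bounded domains $\Omega_\eta\subset\Omega$, $0<\eta<\frac12$, increasing to $\Omega$ as $\eta\downarrow0$, such that every limit $v_\eta$ of the $p$-eigenfunctions of $\Omega_\eta$ satisfies $v_\eta(0)=1$. Along a sequence $\eta_i\to0$ such functions, extended by $0$, converge uniformly to a normalized solution $v$ of \eqref{eq:infty} in $\Omega$ with $v(0)=1$.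
\end{proposition}

\begin{proof}
Let $\beta(x)=e^{-1/(x-2)}$ for $x>2$ and $\beta(x)=0$ for $x\le2$, and put
\[
g_\eta=(1-\eta\beta)g,\qquad\Omega_\eta=\{|y|^2<g_\eta(x)\} .
\]
Here $0\le\beta<1$, so $g_\eta$ has the sign of $g$, and $g_\eta'=(1-\eta\beta)g'\ne0$ at its zeros $-1$ and $9$. As in Section~\ref{sec:domain}, $\Omega_\eta$ is a smooth bounded domain; moreover $\Omega_\eta\subset\Omega$, the sets increase to $\Omega$ as $\eta\downarrow0$, and $B_1\subset\Omega_\eta$. Since $\Omega_\eta\subset\Omega$, the inradius of $\Omega_\eta$ is $1$. If $B_1(x_0,y_0)\subset\Omega_\eta$, then $|y_0|+1\le\sqrt{g_\eta(x_0)}$. For $2<x_0<9$ we have $g_\eta(x_0)<g(x_0)\le1$; for $-1<x_0\le2$, $x_0\ne0$, \eqref{eq:g} gives $g_\eta(x_0)<1$. So $(x_0,y_0)=0$, and $0$ is the only center of an inscribed unit ball. By Lemma~\ref{lem:dist} a limit $v_\eta$ can have the value $1$ only at $0$, and being normalized it does: $v_\eta(0)=1$.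

For each $\eta$ choose a limit $v_\eta$, and write $u_p^\eta$ for the normalized $p$-eigenfunctions of $\Omega_\eta$. Then $\|\nabla u_p^\eta\|_p=\lambda_p(\Omega_\eta)^{1/p}\to1$ by (F1). For fixed $q>n$ and $p\ge q$, H\"older's inequality gives $\|\nabla u^\eta_p\|_q\le|\Omega_\eta|^{\frac1q-\frac1p}\lambda_p(\Omega_\eta)^{1/p}$. By weak compactness, $v_\eta\in W^{1,q}_0(\Omega_\eta)$ with $\|\nabla v_\eta\|_q\le|\Omega_\eta|^{1/q}$. Letting $q\to\infty$, we see that the zero extension of $v_\eta$ is $1$-Lipschitz on $\mathbb R^n$. By the Arzel\`a--Ascoli theorem, $v_{\eta_i}\to v$ uniformly for some $\eta_i\to0$. Then $v$ is continuous, $v=0$ outside $\Omega$, and $0\le v\le1=v(0)$. Every compact subset of $\Omega$ lies in $\Omega_\eta$ for small $\eta$, and all $v_\eta$ satisfy the same equation, with $\Lambda=1$. By stability of viscosity solutions under locally uniform convergence \cite[\S6]{CIL}, $v$ is a solution of \eqref{eq:infty} in $\Omega$.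
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH} Allegretto and Huang, Nonlinear Anal. (1998) (Picone's inequality).

\bibitem{CIL} Crandall, Ishii and Lions, \emph{User's guide}.

\bibitem{dSRS} Joao V. da Silva, Julio D. Rossi, Ariel M. Salort, \emph{Maximal solutions for the Infinity-eigenvalue problem}, arXiv:1704.01875 (2017).

\end{thebibliography}

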